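\title{Cubic hypersurfaces containing a linear space: the Kuznetsov component and the Clifford algebra of the projection}

\begin{abstract}
Let $Y$ be a smooth complex cubic hypersurface of dimension $n\ge 2$ and let $\Pi\subset Y$ be a $k$-plane that lies on no $(k+1)$-plane in $Y$. Projection from $\Pi$ gives a flat quadric fibration over $\mathbb{P}^{n-k}$ and a sheaf of even Clifford algebras $\mathcal{C}_0$. We prove that for $a=2n-3k-2\ge 0$ the derived category of $\mathcal{C}_0$-modules has a semi-orthogonal decomposition into the Kuznetsov component of $Y$ and $a$ exceptional objects. The proof identifies the singularity category of a graded Clifford algebra with the category of graded matrix factorizations of the cubic form. This identification does not need flatness and also covers the case $a<0$. For $a\ge 1$ we show that flatness is necessary for the decomposition of the category of $\mathcal{C}_0$-modules.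
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
We work over $\mathbb{C}$. Let $Y=\{f=0\}\subset\mathbb{P}^{n+1}$ be a smooth cubic hypersurface of dimension $n\ge 2$. The sequences $0\to\mathcal{O}_{\mathbb{P}^{n+1}}(-l-3)\to\mathcal{O}_{\mathbb{P}^{n+1}}(-l)\to\mathcal{O}_Y(-l)\to 0$ give $H^\bullet(Y,\mathcal{O}_Y)=\mathbb{C}$ and $H^\bullet(Y,\mathcal{O}_Y(-l))=0$ for $1\le l\le n-2$, while $H^n(Y,\mathcal{O}_Y(1-n))=\mathbb{C}$. So $\mathcal{O}_Y,\dots,\mathcal{O}_Y(n-2)$ is an exceptional collection, and it cannot be continued by $\mathcal{O}_Y(n-1)$. The part of the derived category that these line bundles do not see is the \emph{Kuznetsov component}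
\[
\mathrm{Ku}(Y)=\{E\in\mathrm{D}^b(Y):\mathrm{Ext}^\bullet(\mathcal{O}_Y(i),E)=0\ \text{ for }0\le i\le n-2\},
\]
and $\mathrm{D}^b(Y)=\langle\mathrm{Ku}(Y),\mathcal{O}_Y,\dots,\mathcal{O}_Y(n-2)\rangle$ is a semi-orthogonal decomposition (our conventions are recalled in Section~\ref{sec:background}). A linear space on $Y$ offers a way to describe $\mathrm{Ku}(Y)$ on a projective space of lower dimension.

Let $\Pi\subset Y$ be a $k$-plane, $k\ge 0$, and put
\[
r=n-k,\qquad a=2n-3k-2 .
\]
Choose coordinates $x_0,\dots,x_k,y_0,\dots,y_r$ with $\Pi=\{y=0\}$ and write $f=f_1+f_2+f_3$, where $f_j$ has degree $j$ in $y$ and $3-j$ in $x$. The $(k+1)$-planes containing $\Pi$ are the planes $\{(x,ty)\}$ for $[y]\in\mathbb{P}^r$, and $f(x,ty)=t\,q(x,t,y)$ with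
\begin{equation}\label{eq:q}
q=f_1+tf_2+t^2f_3=\sum_{\alpha,\beta}q_{\alpha\beta}(y)z_\alpha z_\beta,\qquad q_{\alpha\beta}=q_{\beta\alpha}.
\end{equation}
Here $\alpha,\beta$ run over $\{0,\dots,k,t\}$, $z_i=x_i$ and $z_t=t$; the forms $q_{ij}$, $q_{it}$, $q_{tt}$ have degrees $1,2,3$ in $y$. Thus each such plane meets $Y$ in $\Pi$ and in a residual quadric. Globally, $\mathrm{Bl}_\Pi\mathbb{P}^{n+1}=\mathbb{P}(\mathcal{E})$ for $\mathcal{E}=\mathcal{O}^{k+1}\oplus\mathcal{O}(-1)$ on $\mathbb{P}^r$, and $\mathrm{Bl}_\Pi Y$ is the zero locus of $q$, viewed as a section $\mathcal{O}(-1)\to S^2\mathcal{E}^\vee$. (Replacing $\mathcal{E}$ by $\mathcal{E}'=\mathcal{E}(l)$ turns $q$ into a section of $S^2\mathcal{E}'^\vee(1+2l)$, so this normalization fixes the twist of $\mathcal{E}$.) The section vanishes at $[y]$ exactly when the corresponding $(k+1)$-plane lies in $Y$. We speak of the \emph{flat case} when no $(k+1)$-plane in $Y$ contains $\Pi$; then $\mathrm{Bl}_\Pi Y\to\mathbb{P}^r$ is a flat fibration in $k$-dimensional quadrics.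

As in Kuznetsov's theory of quadric fibrations, $q$ defines a sheaf of Clifford algebras. Grade the sheaf of algebras $\bigoplus_{i\ge0,\,j\in\mathbb{Z}}\mathcal{E}^{\otimes i}\otimes\mathcal{O}(j)$ by $i+2j$, divide by the two-sided ideal generated by the elements $v\otimes v-q(v)$ for local sections $v$ of $\mathcal{E}$, where $q(v)\in\mathcal{O}(1)$, and call the degree $i$ part of the quotient $\mathcal{C}_i$. Then $\mathcal{C}_0$ is a sheaf of algebras, each $\mathcal{C}_i$ is a right $\mathcal{C}_0$-module, $\mathcal{C}_{i+2}=\mathcal{C}_i\otimes\mathcal{O}(1)$, and as $\mathcal{O}$-modules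
\[
\mathcal{C}_0=\mathcal{O}\oplus\Lambda^2\mathcal{E}(-1)\oplus\Lambda^4\mathcal{E}(-2)\oplus\cdots,\qquad
\mathcal{C}_1=\mathcal{E}\oplus\Lambda^3\mathcal{E}(-1)\oplus\cdots .
\]
Where $\mathcal{O}(1)$ is trivialized, $\mathcal{C}_0$ and $\mathcal{C}_1$ are the even and odd parts of the usual Clifford algebra of $q$. The construction makes sense with or without flatness. Let $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)$ be the bounded derived category of coherent right $\mathcal{C}_0$-modules and, for $a\ge0$, put
\[
\mathrm{Ku}(\mathbb{P}^r,\mathcal{C}_0)=\langle\mathcal{C}_1,\dots,\mathcal{C}_a\rangle^\perp ,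
\]
which is the whole category when $a=0$.

How are $\mathrm{Ku}(Y)$ and $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)$ related? A count, which we do not use later, suggests an answer in the flat case. As a blow-up in codimension $r$, the variety $\mathrm{Bl}_\Pi Y$ has a derived category made of $\mathrm{D}^b(Y)$ and $r-1$ copies of $\mathrm{D}^b(\mathbb{P}^k)$, that is, of $\mathrm{Ku}(Y)$ and $(n-1)+(r-1)(k+1)$ exceptional objects. As a quadric fibration, it has a derived category made of $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)$ and $k$ copies of $\mathrm{D}^b(\mathbb{P}^r)$, which give $k(r+1)$ exceptional objects. The difference is $n+r-2k-2=a$. One would therefore guess that $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)$ consists of $\mathrm{Ku}(Y)$ and $a$ exceptional objects, and the modules $\mathcal{C}_i$ are the candidates at hand. For $n=5$, $k=2$, where $a=2$, this is known. The general statement is the conjecture posed in \cite{Liu}, and it is true.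

\begin{theorem}\label{thm:A}
Let $Y$ be a smooth cubic $n$-fold, $n\ge2$, and $\Pi\subset Y$ a $k$-plane such that no $(k+1)$-plane in $Y$ contains $\Pi$. Assume $a=2n-3k-2\ge0$. Then $\mathcal{C}_1,\dots,\mathcal{C}_a$ is an exceptional collection,
\[
\mathrm{D}^b(\mathbb{P}^{n-k},\mathcal{C}_0)=\langle\mathrm{Ku}(\mathbb{P}^{n-k},\mathcal{C}_0),\mathcal{C}_1,\dots,\mathcal{C}_a\rangle ,
\]
and $\mathrm{Ku}(Y)\simeq\mathrm{Ku}(\mathbb{P}^{n-k},\mathcal{C}_0)$ as triangulated categories.
\end{theorem}

\subsection{The graded Clifford algebra and the general result}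
The proof does not go through the blow-up. It replaces the sheaves $\mathcal{C}_i$ by one graded algebra. Let $S=\mathbb{C}[y_0,\dots,y_r]$ with $\deg y_l=2$, and
\begin{equation}\label{eq:B}
B=S\langle e_0,\dots,e_k,e_t\rangle\big/\big(e_\alpha e_\beta+e_\beta e_\alpha=2q_{\alpha\beta}(y)\big),\qquad \deg e_i=1,\quad \deg e_t=3,
\end{equation}
with $S$ central. The relations are homogeneous, of degrees $2$, $4$ and $6$. (A normalization $e^2=c\,q(e)$ with $c\in\mathbb{C}^*$ gives an isomorphic algebra, by rescaling the $e_\alpha$.)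

Modules are right modules, graded modules are finitely generated unless said otherwise, and $M(i)_j=M_{i+j}$. For a noetherian graded algebra $U$ let $\mathrm{gr}\,U$ be the category of graded modules, $\mathrm{qgr}\,U$ its Serre quotient by the finite-dimensional modules, and $\pi$ the quotient functor. The \emph{graded singularity category} is the Verdier quotient $\mathrm{D}_{\mathrm{sg}}(U)=\mathrm{D}^b(\mathrm{gr}\,U)/\mathrm{perf}$, where $\mathrm{perf}$ consists of the objects isomorphic to bounded complexes of graded projective modules. It vanishes when $U$ has finite global dimension. Finally, $\mathrm{HMF}^{\mathrm{gr}}(f)$ is the homotopy category of graded matrix factorizations of $f$, with grading shift $\langle1\rangle$; it is recalled in Section~\ref{sec:orlov}, together with the equivalence $\mathrm{Ku}(Y)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)$.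

\begin{theorem}\label{thm:B}
Let $Y$ be a smooth cubic $n$-fold, $n\ge2$, containing a $k$-plane $\Pi$, with no further assumption.
\begin{enumerate}
\item $\mathrm{Ku}(Y)\simeq\mathrm{D}_{\mathrm{sg}}(B)$. Under $\mathrm{Ku}(Y)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)$, the twist $(1)$ of $\mathrm{D}_{\mathrm{sg}}(B)$ corresponds to $[1]\circ\langle-1\rangle$.
\item If $a>0$, then $\mathrm{D}^b(\mathrm{qgr}\,B)=\langle\pi B(1),\dots,\pi B(a),\mathcal{K}\rangle$ with $\mathcal{K}\simeq\mathrm{Ku}(Y)$. If $a=0$, then $\mathrm{D}^b(\mathrm{qgr}\,B)\simeq\mathrm{Ku}(Y)$. One always has $n\ge2k$. Moreover $a=0$ only for $(n,k)=(4,2)$, and $a<0$ only for $(n,k)=(2,1)$, where $a=-1$ and $\mathrm{Ku}(Y)=\langle E,\mathcal{D}\rangle$ with $E$ exceptional and $\mathcal{D}\simeq\mathrm{D}^b(\mathbb{P}^1,\mathcal{C}_0)$.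
\item If $a\ge1$, then $\mathcal{C}_1,\dots,\mathcal{C}_a$ are exceptional objects forming the right part of a semi-orthogonal decomposition $\mathrm{D}^b(\mathbb{P}^{n-k},\mathcal{C}_0)=\langle\mathcal{A},\mathcal{C}_1,\dots,\mathcal{C}_a\rangle$ if and only if no $(k+1)$-plane in $Y$ contains $\Pi$.
\end{enumerate}
\end{theorem}

\subsection{Method}
Theorem~\ref{thm:A} comes from the chain
\[
\mathrm{Ku}(\mathbb{P}^r,\mathcal{C}_0)\simeq\mathrm{D}_{\mathrm{sg}}(B)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)\simeq\mathrm{D}_{\mathrm{sg}}(\mathbb{C}[x,y]/f)\simeq\mathrm{Ku}(Y).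
\]
The first, third and fourth equivalences follow from theorems of Orlov \cite{Orlov}, once we know that $B$ is Gorenstein with parameter $a$ and that, in the flat case, $\mathrm{qgr}\,B$ is the category of coherent $\mathcal{C}_0$-modules (Sections~\ref{sec:background} and~\ref{sec:B}). Flatness enters only at this last point, and the sign of $a$ only decides which case of Orlov's theorem applies. The second equivalence is the core of the paper. Section~\ref{sec:example} shows the idea for projection from a point, and Sections~\ref{sec:curved}--\ref{sec:generation} carry it out. Smoothness of $Y$ is used twice there: along $\Pi$ for full faithfulness (Lemma~\ref{lem:gldim}) and everywhere for essential surjectivity (Proposition~\ref{prop:surj}). Section~\ref{sec:converse} proves that flatness is necessary.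

\section{Background}\label{sec:background}

\subsection{Semi-orthogonal decompositions}\label{sec:sod}
Let $\mathcal{T}$ be a $\mathbb{C}$-linear triangulated category; subcategories are full and closed under isomorphism, and a triangulated subcategory is \emph{thick} if it is closed under direct summands. We write $\mathrm{Hom}^\bullet(X,X')=\bigoplus_j\mathrm{Hom}(X,X'[j])$, $\mathcal{S}^\perp=\{X:\mathrm{Hom}^\bullet(\mathcal{S},X)=0\}$ and ${}^\perp\mathcal{S}=\{X:\mathrm{Hom}^\bullet(X,\mathcal{S})=0\}$. Triangulated subcategories $\mathcal{A}_1,\dots,\mathcal{A}_m$ form a \emph{semi-orthogonal decomposition} $\mathcal{T}=\langle\mathcal{A}_1,\dots,\mathcal{A}_m\rangle$ if they generate $\mathcal{T}$ and $\mathrm{Hom}(\mathcal{A}_j,\mathcal{A}_i)=0$ for $j>i$. Then every object is an iterated extension with one piece in each $\mathcal{A}_i$. An object $E$ is \emph{exceptional} if $\mathrm{Hom}^\bullet(E,E)=\mathbb{C}\cdot\mathrm{id}$; it generates a subcategory $\langle E\rangle$ whose objects are the finite sums of shifts of $E$, and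 in a decomposition $E$ stands for $\langle E\rangle$. Exceptional objects $E_1,\dots,E_m$ form an \emph{exceptional collection} if $\mathrm{Hom}^\bullet(E_j,E_i)=0$ for $j>i$. We use the following standard facts.
\begin{itemize}
\item[(S1)] If $\mathcal{T}=\langle\mathcal{A}_1,\mathcal{A}_2\rangle$, every $X$ lies in a triangle $X_2\to X\to X_1\to X_2[1]$ with $X_i\in\mathcal{A}_i$, functorial in $X$. Moreover $\mathcal{A}_1=\mathcal{A}_2^\perp\simeq\mathcal{T}/\mathcal{A}_2$ and $\mathcal{A}_2={}^\perp\mathcal{A}_1\simeq\mathcal{T}/\mathcal{A}_1$. In particular, if $\mathcal{T}=\langle\mathcal{A},\mathcal{S}\rangle=\langle\mathcal{S},\mathcal{A}'\rangle$, then $\mathcal{A}\simeq\mathcal{T}/\mathcal{S}\simeq\mathcal{A}'$.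
\item[(S2)] (Bondal's theorem.) If $E_1,\dots,E_m$ is an exceptional collection and $\mathrm{Hom}^\bullet(E_i,X)$ is finite-dimensional for all $i$ and $X$, then $\mathcal{T}=\langle\langle E_1,\dots,E_m\rangle^\perp,E_1,\dots,E_m\rangle$. Indeed, the cone of the evaluation map from $\mathrm{Hom}^\bullet(E_m,X)\otimes E_m$ to $X$ lies in $E_m^\perp$; repeat with $E_{m-1},\dots,E_1$, each step staying in the orthogonals already reached.
\item[(S3)] If $\mathcal{N}\subset\mathcal{T}$ is thick, an object is zero in $\mathcal{T}/\mathcal{N}$ exactly when it lies in $\mathcal{N}$, and $\mathrm{Hom}_{\mathcal{T}}(F,X)=\mathrm{Hom}_{\mathcal{T}/\mathcal{N}}(F,X)$ for $F\in{}^\perp\mathcal{N}$ and all $X$.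
\end{itemize}

\subsection{Orlov's theorems}\label{sec:orlov}
A graded algebra $U=\bigoplus_{i\ge0}U_i$ is \emph{connected} if $U_0=\mathbb{C}$; then $\mathbb{C}=U/U_{>0}$ is the simple module, graded projective modules are free, and graded modules have minimal free resolutions. A connected graded noetherian algebra is \emph{Gorenstein with parameter $b$} if it has finite injective dimension and $\mathrm{RHom}_U(\mathbb{C},U)\cong\mathbb{C}(b)[-m]$ for some $m$. For $S$ the Koszul resolution ends with $S(-2(r+1))$, so the parameter is $2(r+1)$, the sum of the degrees of the variables.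

\begin{theorem}[{\cite[Theorem 2.5]{Orlov}}]\label{thm:orlov}
Let $U$ be Gorenstein with parameter $b$ and let $i\in\mathbb{Z}$.
\begin{enumerate}
\item If $b>0$, then $\mathrm{D}^b(\mathrm{qgr}\,U)=\langle\pi U(-i-b+1),\dots,\pi U(-i),\Phi_i\mathrm{D}_{\mathrm{sg}}(U)\rangle$ with $\Phi_i$ exact and fully faithful.
\item If $b=0$, then $\mathrm{D}_{\mathrm{sg}}(U)\simeq\mathrm{D}^b(\mathrm{qgr}\,U)$.
\item If $b<0$, then $\mathrm{D}_{\mathrm{sg}}(U)=\langle\mathbb{C}(-i),\dots,\mathbb{C}(-i+b+1),\Psi_i\mathrm{D}^b(\mathrm{qgr}\,U)\rangle$ with $\Psi_i$ fully faithful and the listed objects exceptional.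
\end{enumerate}
\end{theorem}

Let $Q=\mathbb{C}[x,y]$, for the moment with all variables in degree $1$. A \emph{graded matrix factorization} of $f$ is a pair of degree-preserving maps $P_1\xrightarrow{p_1}P_0\xrightarrow{p_0}P_1(3)$ of graded free $Q$-modules with $p_0p_1=f$ and $p_1p_0=f$. Morphisms are pairs $\varphi_i:P_i\to P_i'$ commuting with $p_0,p_1$. A morphism is null-homotopic if $\varphi_0=p_1's+s'p_0$ and $\varphi_1=sp_1+p_0's'$ for some $s:P_0\to P_1'$ and $s':P_1\to P_0'(-3)$. The homotopy category $\mathrm{HMF}^{\mathrm{gr}}(f)$ is triangulated with shift $P_0\xrightarrow{-p_0}P_1(3)\xrightarrow{-p_1}P_0(3)$, and $\langle1\rangle$ twists $P_0$ and $P_1$ by $(1)$. By \cite[Theorem 3.10]{Orlov}, $\mathrm{HMF}^{\mathrm{gr}}(f)\simeq\mathrm{D}_{\mathrm{sg}}(Q/f)$; this holds for any nonzero homogeneous polynomial of positive degree.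

\begin{lemma}\label{lem:KuY}
$\mathrm{Ku}(Y)\simeq\mathrm{D}_{\mathrm{sg}}(Q/f)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)$.
\end{lemma}

\begin{proof}
From $0\to Q(-3)\to Q\to Q/f\to0$ we get $\mathrm{RHom}_Q(Q/f,Q)\cong(Q/f)(3)[-1]$, hence $\mathrm{RHom}_{Q/f}(M,Q/f)\cong\mathrm{RHom}_Q(M,Q)(-3)[1]$. So $Q/f$ is Gorenstein with parameter $n+2-3=n-1\ge1$. By Serre's theorem $\mathrm{qgr}(Q/f)\simeq\mathrm{coh}\,Y$, and Theorem~\ref{thm:orlov}(1) with $i=2-n$ reads $\mathrm{D}^b(Y)=\langle\mathcal{O}_Y,\dots,\mathcal{O}_Y(n-2),\Phi_i\mathrm{D}_{\mathrm{sg}}(Q/f)\rangle$. Compare with the decomposition defining $\mathrm{Ku}(Y)$ by means of (S1).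
\end{proof}

\subsection{Idempotent completeness}
An additive category is \emph{idempotent complete} if every idempotent endomorphism is the projection onto a direct summand. By \cite{BS}, the bounded derived category of an abelian category is idempotent complete, and the idempotent completion $\mathcal{T}^\natural$ of a triangulated category $\mathcal{T}$ is triangulated in such a way that the fully faithful embedding $\mathcal{T}\to\mathcal{T}^\natural$ is exact.

\begin{lemma}\label{lem:idem}
If $\mathcal{T}=\langle\mathcal{A}_1,\mathcal{A}_2\rangle$ with $\mathcal{A}_1$ and $\mathcal{A}_2$ idempotent complete, then $\mathcal{T}$ is idempotent complete.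
\end{lemma}

\begin{proof}
Let $p$ be an idempotent of $X\in\mathcal{T}$, and write $X=X'\oplus X''$ in $\mathcal{T}^\natural$ with $X'$ the image of $p$. We must show that $X'$ is isomorphic to an object of $\mathcal{T}$. By the functoriality in (S1), $p$ induces an idempotent $p_2$ of $X_2$ compatible with $c:X_2\to X$. It splits in $\mathcal{A}_2$, say $X_2=V'\oplus V''$, and $c$ is the direct sum of maps $V'\to X'$ and $V''\to X''$. Let $W'$, $W''$ be their cones in $\mathcal{T}^\natural$. Then $W'\oplus W''\cong X_1$, so $W'$ is the image of an idempotent of $X_1$. This idempotent splits in $\mathcal{A}_1$, so $W'$ is isomorphic to an object of $\mathcal{A}_1$. Now $X'$ is the cone of a map $W'[-1]\to V'$ between objects of $\mathcal{T}$, and the cone taken in $\mathcal{T}$ is also a cone in $\mathcal{T}^\natural$.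
\end{proof}

\section{The algebra $B$ and the sheaves $\mathcal{C}_i$}\label{sec:B}

\subsection{Structure of $B$}
Order the indices as $0<\dots<k<t$ and let $e_I$ be the ordered monomial attached to a subset $I$. As for any Clifford algebra of a quadratic form on a free module, $B$ is free over $S$ on the $e_I$. We have $0\le\deg e_I\le k+4$ and $\deg e_I\equiv|I|\pmod 2$. So $B$ is connected and finite over the central subring $S$, hence noetherian on both sides.

For a graded $B$-module $M$ let $\widetilde M$ be the sheaf on $\mathbb{P}^r=\mathrm{Proj}\,S$ associated with $M^{\mathrm{ev}}=\bigoplus_jM_{2j}$. On the chart $y_l\ne0$, the sections of $\bigoplus_j\mathcal{O}(j)$ form the ring $S[y_l^{-1}]$, and the sections of $\bigoplus_j\mathcal{E}(j)$ form the free module on the sections $e_0,\dots,e_k$ of $\mathcal{E}$ and the section $e_t$ of $\mathcal{E}(1)$ that generates $\mathcal{O}(-1)(1)$. Their degrees in the grading of Section~\ref{sec:intro} are $1$ and $1+2=3$, and polarizing $v\otimes v=q(v)$ gives the relations \eqref{eq:B}.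 So the sections of $\bigoplus_i\mathcal{C}_i$ on the chart form the algebra $B[y_l^{-1}]$. Therefore $\widetilde B=\mathcal{C}_0$ as algebras, $\widetilde{B(i)}=\mathcal{C}_i$ as right modules, and
\begin{equation}\label{eq:split}
\mathcal{C}_i\cong\bigoplus_{|I|\equiv i\ (2)}\mathcal{O}\Big(\frac{i-\deg e_I}{2}\Big)\qquad\text{as $\mathcal{O}$-modules.}
\end{equation}
For $i=0$ and $|I|=2l$ the summand is $\mathcal{O}(-l)$ if $t\notin I$ and $\mathcal{O}(-l-1)$ if $t\in I$; together these give $\Lambda^{2l}\mathcal{E}(-l)$. For $i=1$ and $|I|=2l+1$ the same two values occur and give $\Lambda^{2l+1}\mathcal{E}(-l)$.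

Since $\mathcal{C}_0$ is locally free over $\mathcal{O}$, the forgetful functor to $\mathrm{coh}\,\mathbb{P}^r$ has the exact left adjoint $-\otimes\mathcal{C}_0$ and the exact right adjoint $\mathcal{H}om_{\mathcal{O}}(\mathcal{C}_0,-)$, with action $(\psi c)(c')=\psi(cc')$. Exact adjoints stay adjoint on derived categories, so for $G\in\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)$ and $F\in\mathrm{coh}\,\mathbb{P}^r$,
\begin{equation}\label{eq:adj}
\mathrm{Ext}^\bullet_{\mathcal{C}_0}(F\otimes\mathcal{C}_0,G)=\mathrm{Ext}^\bullet_{\mathcal{O}}(F,G),\qquad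
\mathrm{Ext}^\bullet_{\mathcal{C}_0}(G,\mathcal{H}om_{\mathcal{O}}(\mathcal{C}_0,F))=\mathrm{Ext}^\bullet_{\mathcal{O}}(G,F).
\end{equation}

The number $a$ now appears as the difference between the Gorenstein parameter of $S$ and the degree of the top monomial of $B$.

\begin{lemma}\label{lem:gor}
$B$ is Gorenstein with parameter $a$.
\end{lemma}

\begin{proof}
Let $\mathrm{tr}:B\to S$ be the coefficient of the top monomial $e_0\cdots e_ke_t$; it lowers degrees by $k+4$. All $q_{\alpha\beta}$ lie in $(y)$, so $B/(y)$ is an exterior algebra, in which $\mathrm{tr}(e_Ie_J)$ is $\pm1$ if $J$ is the complement of $I$ and $0$ otherwise. Hence the determinant of the matrix $(\mathrm{tr}(e_Ie_J))$ has nonzero constant term. It is also homogeneous, because the entry $(I,J)$ has degree $\deg e_I+\deg e_J-(k+4)$. So it is a nonzero constant. It follows that $b\mapsto\mathrm{tr}(b\,\cdot)$ is an isomorphism of right modules $B(k+4)\cong\mathrm{Hom}_S(B,S)$, and $b\mapsto\mathrm{tr}(\cdot\,b)$ is one of left modules. By adjunction $\mathrm{RHom}_B(M,B)\cong\mathrm{RHom}_S(M,S)(-k-4)$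 for right and for left modules $M$. So the injective dimension of $B$ is at most $r+1$ on both sides, and $\mathrm{RHom}_B(\mathbb{C},B)\cong\mathbb{C}(2(r+1)-(k+4))[-(r+1)]$. Finally $2(n-k+1)-k-4=a$.
\end{proof}

Next we record what smoothness of $Y$ along $\Pi$ means. Write $f_1=\sum_ly_lg_l(x)$, so that $g_l(x)=\frac{\partial f}{\partial y_l}(x,0)$ are quadratic forms on $\Pi$.

\begin{lemma}\label{lem:smooth}
The algebra $\mathbb{C}[x]/(g_0,\dots,g_r)$ is finite-dimensional, and $n\ge2k$. One has $a>0$ except for $(n,k)=(4,2)$, where $a=0$, and $(n,k)=(2,1)$, where $a=-1$. In these two cases $Y$ contains no $(k+1)$-plane.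
\end{lemma}

\begin{proof}
Since $f\in(y)$, all $\partial f/\partial x_j$ vanish on $\Pi$. As $Y$ is smooth, $g_0,\dots,g_r$ have no common zero on $\Pi\cong\mathbb{P}^k$. The first claim follows from the Nullstellensatz, and $r+1\ge k+1$ because $k$ or fewer hypersurfaces in $\mathbb{P}^k$ have a common point. So $n\ge2k$ and $a\ge k-2$, which is positive for $k\ge3$. For $k=0$, $a=2n-2>0$. For $k=1$, $a=2n-5$ is positive unless $n=2$. For $k=2$ we have $n\ge4$, and $a=2n-8$ is positive unless $n=4$. In the two exceptional cases $2(k+1)>n$, so the inequality just proved excludes $(k+1)$-planes.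
\end{proof}

\subsection{The flat case}
Passing from $M$ to $\widetilde M$ forgets the odd part of $M$. Flatness is what allows us to recover it.

\begin{lemma}\label{lem:qgr}
In the flat case, $M\mapsto\widetilde M$ induces an equivalence $\mathrm{qgr}\,B\simeq\mathrm{coh}(\mathbb{P}^r,\mathcal{C}_0)$ with $\pi B(i)\mapsto\mathcal{C}_i$.
\end{lemma}

\begin{proof}
Let $\mathrm{gr}\,B^{\mathrm{ev}}$ be the category of evenly graded modules over $B^{\mathrm{ev}}$. We first extend Serre's theorem from $S$ to $B^{\mathrm{ev}}$. The functor $N\mapsto\widetilde N$ is exact and kills exactly the finite-dimensional modules. For a coherent $\mathcal{C}_0$-module $G$, the $S$-module $\Gamma_{\ge0}(G)=\bigoplus_{j\ge0}H^0(G(j))$ is finitely generated, is a $B^{\mathrm{ev}}$-module through $B^{\mathrm{ev}}\to\Gamma_{\ge0}(\mathcal{C}_0)$, and has sheaf $G$. For $N\in\mathrm{gr}\,B^{\mathrm{ev}}$ the natural $B^{\mathrm{ev}}$-linear map $N_{\ge0}\to\Gamma_{\ge0}(\widetilde N)$ is bijective in large degrees. So $\pi\Gamma_{\ge0}$ is quasi-inverse to $\mathrm{qgr}\,B^{\mathrm{ev}}\to\mathrm{coh}(\mathbb{P}^r,\mathcal{C}_0)$.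

The exact functor $V:M\mapsto M^{\mathrm{ev}}$ has the left adjoint $L:N\mapsto N\otimes_{B^{\mathrm{ev}}}B$, and the unit $N\to VLN$ is invertible since $B=B^{\mathrm{ev}}\oplus B^{\mathrm{odd}}$ as bimodules. Then $V$ makes the counit $LVM\to M$ invertible, so its kernel and cokernel lie in $\ker V$, and $\mathrm{gr}\,B/\ker V\simeq\mathrm{gr}\,B^{\mathrm{ev}}$ (Gabriel localization). Hence the composite $\mathrm{gr}\,B\to\mathrm{qgr}\,B^{\mathrm{ev}}$ is the Serre quotient by the modules $M$ with $\dim M^{\mathrm{ev}}<\infty$, and it remains to see that such an $M$ is finite-dimensional. For $j\gg0$ the submodule $K=M_{\ge j}$ has $K^{\mathrm{ev}}=0$. The $e_\alpha$ have odd degree, so $Ke_\alpha=0$ and then $2q_{\alpha\beta}K=0$. In the flat case the $q_{\alpha\beta}$ have no common zero on $\mathbb{P}^r$, so $S/(q_{\alpha\beta})$ is finite-dimensional, and so is $K$.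
\end{proof}

\begin{remark}\label{rem:nonflat}
If $q$ vanishes at a point $p$ with homogeneous ideal $I_p\subset S$, then $(S/I_p)(1)$ with all $e_\alpha$ acting by zero is an infinite-dimensional $B$-module with zero sheaf. So the lemma fails without flatness.
\end{remark}

\begin{proposition}\label{prop:sod}
In the flat case with $a\ge0$, the objects $\mathcal{C}_1,\dots,\mathcal{C}_a$ form an exceptional collection, $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)=\langle\mathrm{Ku}(\mathbb{P}^r,\mathcal{C}_0),\mathcal{C}_1,\dots,\mathcal{C}_a\rangle$, and $\mathrm{Ku}(\mathbb{P}^r,\mathcal{C}_0)\simeq\mathrm{D}_{\mathrm{sg}}(B)$.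
\end{proposition}

\begin{proof}
For $a=0$ this is Theorem~\ref{thm:orlov}(2) with Lemmas~\ref{lem:gor} and~\ref{lem:qgr}. Let $a\ge1$. The twist $(1)$ of $\mathrm{qgr}\,B$ gives an autoequivalence $\sigma$ of $\mathrm{coh}(\mathbb{P}^r,\mathcal{C}_0)$ with $\sigma\mathcal{C}_i=\mathcal{C}_{i+1}$. By \eqref{eq:adj}, $\mathrm{Ext}^\bullet(\mathcal{C}_i,G)=H^\bullet(\mathbb{P}^r,\sigma^{-i}G)$. This is finite-dimensional for every $G$, and it equals $H^\bullet(\mathbb{P}^r,\mathcal{C}_{j-i})$ for $G=\mathcal{C}_j$. For $0\le s\le a-1$ the summands $\mathcal{O}(-l)$ of $\mathcal{C}_{-s}$ in \eqref{eq:split} satisfy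
\[
0\le l=\frac{\deg e_I+s}{2}\le\frac{k+4+a-1}{2}=r+\frac12 .
\]
So $0\le l\le r$, and $l=0$ only for $s=0$, $I=\emptyset$. Since $H^\bullet(\mathbb{P}^r,\mathcal{O}(-l))=0$ for $1\le l\le r$, we get $H^\bullet(\mathcal{C}_0)=\mathbb{C}$ and $H^\bullet(\mathcal{C}_{-s})=0$ for $1\le s\le a-1$. The collection is exceptional, and (S2) gives the decomposition. Theorem~\ref{thm:orlov}(1) with $i=-a$ gives a second decomposition $\langle\mathcal{C}_1,\dots,\mathcal{C}_a,\Phi_{-a}\mathrm{D}_{\mathrm{sg}}(B)\rangle$, and (S1) identifies the two complements.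
\end{proof}

\begin{remark}
For $s=a$ the top monomial, which has $k+2\equiv a$ factors, contributes $\mathcal{O}(-r-1)$ to $\mathcal{C}_{-a}$. So $\mathrm{Ext}^r(\mathcal{C}_{a+1},\mathcal{C}_1)=\mathbb{C}$: the collection cannot be continued by $\mathcal{C}_{a+1}$, just as on $Y$. For $(n,k)=(4,2)$ this says $H^2(\mathbb{P}^2,\mathcal{C}_0)=\mathbb{C}$, and $\mathcal{C}_0$ itself is not exceptional.
\end{remark}

\subsection{Reduction to one equivalence}
Everything except the converse now rests on the following statement, proved in Sections~\ref{sec:curved}--\ref{sec:generation} with no assumption on flatness or on $a$.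

\begin{theorem}\label{thm:key}
There is an exact equivalence $\mathrm{D}_{\mathrm{sg}}(B)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)$ under which $(1)$ corresponds to $[1]\circ\langle-1\rangle$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(1),(2) from Theorem~\ref{thm:key}]
Theorem~\ref{thm:key} and Lemma~\ref{lem:KuY} give Theorem~\ref{thm:B}(1). Together with Proposition~\ref{prop:sod}, this gives Theorem~\ref{thm:A}. In Theorem~\ref{thm:B}(2), the cases $a>0$ and $a=0$ are Theorem~\ref{thm:orlov} for $B$ (with $i=-a$ when $a>0$), and the numerical claims are Lemma~\ref{lem:smooth}. For $(n,k)=(2,1)$ we are in the flat case by Lemma~\ref{lem:smooth}, and Theorem~\ref{thm:orlov}(3) gives $\mathrm{D}_{\mathrm{sg}}(B)=\langle\mathbb{C},\Psi_0\mathrm{D}^b(\mathrm{qgr}\,B)\rangle$ with $\mathrm{D}^b(\mathrm{qgr}\,B)\simeq\mathrm{D}^b(\mathbb{P}^1,\mathcal{C}_0)$ by Lemma~\ref{lem:qgr}.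
\end{proof}

\section{The idea: projection from a point}\label{sec:example}

In $B\otimes_SS[x,t]$ the Clifford relations say $(\sum_ix_ie_i+te_t)^2=q$, and $q|_{t=1}=f$. So a $B$-module $M$ gives a $Q$-module $M\otimes_SQ$ with an operator $d$, right multiplication by $\sum_ix_ie_i+e_t$, such that $d^2=f$. If the $x_i$ are given degree $2$, like the $y_l$, then $d$ has degree $3$. When $M$ is free over $S$, the even and odd parts of $M\otimes_SQ$ form a graded matrix factorization of $f$. This is the functor of Theorem~\ref{thm:key}. We test it for $k=0$.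

Now $\Pi$ is the point $y=0$, and $f=x^2g(y)+2xh(y)+c(y)$ with $g,h,c$ of degrees $1,2,3$. Smoothness at $\Pi$ means $g\neq0$, and we may take $g=y_0$. With $e=e_0$ and $u=e_t$ the relations of $B$ are $e^2=y_0$, $eu+ue=2h$, $u^2=c$. We keep $t$ as a variable, so $d=xe+tu$.

\emph{The free module.} Using $ue=2h-eu$ and $eue=2he-y_0u$, we find on the basis $1,e,u,eu$
\[
d(1)=xe+tu,\quad d(e)=xy_0+t\,eu,\quad d(u)=(2xh+tc)-x\,eu,\quad d(eu)=(2xh+tc)e-xy_0u ,
\]
and indeed $d^2(1)=x^2y_0+2txh+t^2c=q$. At $t=1$ the elements $1,e,d(1),d(e)$ form a basis, and the map $\eta$ with $d(1)\mapsto1$, $d(e)\mapsto e$, $1,e\mapsto0$ satisfies $d\eta+\eta d=\mathrm{id}$. So $B$ goes to zero, as it must for a functor on $\mathrm{D}_{\mathrm{sg}}(B)$. With $t$ a variable, all entries of $d$ lie in the ideal $(x,t,y)$, so the identity is not null-homotopic and $B$ survives.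

\emph{Why keep $t$.} An $S$-linear map $\varphi:M\to N$ commutes with $xe+tu$ exactly when it commutes with $e$ and with $u$ separately, that is, when it is $B$-linear. This suggests that with $t$ as a variable the construction remembers all of $\mathrm{D}^b(\mathrm{gr}\,B)$, and that setting $t=1$ amounts to dividing by perfect complexes.

\emph{The simple module.} The module $\mathbb{C}$ goes to $\mathbb{C}[x,t]$ with $d=0$. To see what $t$ means, let $A\subset B$ be generated by $S$ and $e$. Since $e^2=y_0$, this is the polynomial ring $\mathbb{C}[e,y_1,\dots,y_r]$, and $B=A\oplus Au$. The module $\mathbb{C}\otimes_AB$ has basis $1,u$ with $1\cdot e=0$, $1\cdot u=u$, $u\cdot e=2h-eu=0$ and $u\cdot u=c=0$. It is an extension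
\[
0\to\mathbb{C}(-3)\to\mathbb{C}\otimes_AB\to\mathbb{C}\to0 ,
\]
and it goes to $\mathbb{C}[x,t]\oplus\mathbb{C}[x,t]u$ with $d(1)=tu$, $d(u)=0$, which is the cone of multiplication by $t$ up to shift. So $t$ is the class $\mathbb{C}\to\mathbb{C}(-3)[1]$ of this extension. The middle term is perfect: tensor the Koszul resolution of $\mathbb{C}$ over $A$ with $B$. Therefore $t$ becomes invertible in $\mathrm{D}_{\mathrm{sg}}(B)$. If $Y$ were singular at the point, we would have $A=S[e]/(e^2)$, over which $\mathbb{C}$ has no finite free resolution, and this step would break.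

The example dictates the setup. The module $\mathbb{C}[x,t]$ is not free over $S[x,t]$, so we need a category that contains modules with $d^2=q$ which are not free (Section~\ref{sec:curved}). The variable $t$ acts as a map $M\to M(-3)[1]$, so its degree must record both an internal and a cohomological degree (Section~\ref{sec:L}). For $k>0$ the algebra $A$ is not commutative, and its finite global dimension needs a proof (Section~\ref{sec:t}). Finally, at $t=1$ the simple module gives $\mathbb{C}[x]=Q/(y)$, the coordinate ring of $\Pi$, and the cone of $x$ on it is the residue field of $Q$, which generates the target when $Y$ is smooth (Section~\ref{sec:generation}).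

\section{Curved modules}\label{sec:curved}

Let $T$ be a polynomial ring graded by an abelian group $G$, with homogeneous variables, such that some homomorphism $G\to\mathbb{Z}$ is positive on the degrees of the variables. This positivity gives the graded Nakayama lemma, so graded projective $T$-modules are free. Fix $\delta\in G$ and $w\in T_{2\delta}$.

A \emph{curved module} is a finitely generated $G$-graded $T$-module $X$ with a graded $T$-linear map $d:X\to X(\delta)$ such that $d^2=w$. For curved modules $X,X'$ put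
\[
\mathrm{Hom}^j(X,X')=\mathrm{Hom}_{\mathrm{gr}\,T}(X,X'(j\delta)),\qquad D\varphi=d\varphi-(-1)^j\varphi d .
\]
Then $D^2\varphi=w\varphi-\varphi w=0$: although $X$ and $X'$ are not complexes, $\mathrm{Hom}^\bullet(X,X')$ is one. Let $\mathrm{K}(T,w)$ be the category with morphisms $H^0\mathrm{Hom}^\bullet(X,X')$. Put $X[1]=(X(\delta),-d)$, and for a closed map $g:X\to X'$ of degree $0$ put $\mathrm{cone}(g)=X'\oplus X[1]$ with $d(\xi',\xi)=(d\xi'+g\xi,-d\xi)$. The formulas that make the homotopy category of complexes triangulated apply without change, so $\mathrm{K}(T,w)$ is triangulated, and $\mathrm{Hom}_{\mathrm{K}}(X,X'[j])=H^j\mathrm{Hom}^\bullet(X,X')$. For $\gamma\in G$ the twist $X(\gamma)$ carries the same $d$. The curved modules that are free over $T$ form a triangulated subcategory $\mathrm{HMF}(T,w)$.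

A curved module has no cohomology, so ``acyclic'' must be defined in another way. A complex $X_m\to\dots\to X_0$ of curved modules, with closed maps $g$ of degree $0$, has a \emph{totalization} $\mathrm{Tot}(X_\bullet)=\bigoplus_pX_p[p]$ with differential $(-1)^pd+g$ on $X_p$. Let $\mathrm{Acyc}$ be the thick subcategory of $\mathrm{K}(T,w)$ generated by the totalizations of short exact sequences, and put $\mathrm{D}^{\mathrm{abs}}(T,w)=\mathrm{K}(T,w)/\mathrm{Acyc}$. For an exact sequence $0\to X'\xrightarrow{\iota}X\to X''\to0$, the cone of $\mathrm{cone}(\iota)\to X''$ is the totalization, up to a sign change on $X'$. So $X''\cong\mathrm{cone}(\iota)$ in $\mathrm{D}^{\mathrm{abs}}$: short exact sequences give triangles.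

\begin{lemma}\label{lem:tot}
The totalization of a finite exact complex $X_m\to\dots\to X_0$ lies in $\mathrm{Acyc}$.
\end{lemma}

\begin{proof}
The cone of an isomorphism $g$ is contractible, by the homotopy $(\xi',\xi)\mapsto(0,g^{-1}\xi')$; this settles $m\le1$. In general let $Z=\ker(X_1\to X_0)$. The shorter exact complex $X_m\to\dots\to X_2\to Z$ is a subcomplex with quotient $X_1/Z\cong X_0$. The totalizations form a short exact sequence whose outer terms vanish in $\mathrm{D}^{\mathrm{abs}}$ by induction. So the middle term vanishes, and (S3) applies.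
\end{proof}

For a graded module $P$ let $P^+=P\oplus P(-\delta)$ with $d(p,p')=(wp',p)$. It is contractible, by the homotopy $(p,p')\mapsto(p',0)$. A graded $T$-linear map $\psi:P\to X$ to a curved module extends to the closed map
\begin{equation}\label{eq:plus}
P^+\to X,\qquad(p,p')\mapsto\psi(p)+d\psi(p').
\end{equation}
Multiplication by $\rho\in T_\gamma$ is a natural transformation $\mathrm{id}\to(\gamma)$ on $\mathrm{K}(T,w)$ and on $\mathrm{D}^{\mathrm{abs}}(T,w)$, with $\rho_{X[1]}=\rho_X[1]$.

\begin{lemma}\label{lem:free}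
\begin{enumerate}
\item[(a)] If $F$ is free, then $\mathrm{Hom}_{\mathrm{K}}(F,X)=\mathrm{Hom}_{\mathrm{D}^{\mathrm{abs}}}(F,X)$ for all $X$.
\item[(b)] $\mathrm{HMF}(T,w)\to\mathrm{D}^{\mathrm{abs}}(T,w)$ is an equivalence.
\item[(c)] For each variable $v$ and each $X$, the map $\partial w/\partial v:X\to X(2\delta-\deg v)$ is zero in $\mathrm{D}^{\mathrm{abs}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functor $\mathrm{Hom}^\bullet(F,-)$ takes the totalization of a short exact sequence of curved modules to the total complex of a short exact sequence of complexes, which is acyclic. So $F\in{}^\perp\mathrm{Acyc}$; use (S3).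

(b) Full faithfulness is (a). Given $X$, choose a graded surjection $\psi:P\to X$ with $P$ free. Then \eqref{eq:plus} is a surjection from a free curved module, and its kernel is a curved module. Iterate. By Hilbert's syzygy theorem some kernel is projective, hence free, and we obtain an exact complex $0\to F_m\to\dots\to F_0\to X\to0$ with all $F_p$ free. By Lemma~\ref{lem:tot}, $\mathrm{Tot}(F_\bullet)\to X$ is an isomorphism in $\mathrm{D}^{\mathrm{abs}}$.

(c) By (b) and naturality we may assume $X$ free. Write $d$ as a matrix in a homogeneous basis and let $d'$ be the matrix of its $v$-derivatives. It has degree $\delta-\deg v$, so $d'\in\mathrm{Hom}^{-1}(X,X(2\delta-\deg v))$. Differentiating $d^2=w$ gives $Dd'=dd'+d'd=\partial w/\partial v$.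
\end{proof}

For homogeneous $\rho$ let $X/\!/\rho=\mathrm{cone}(\rho:X\to X(\deg\rho))$, and define $X/\!/(\rho_1,\dots,\rho_s)$ by iteration.

\begin{lemma}\label{lem:cones}
In $\mathrm{D}^{\mathrm{abs}}(T,w)$ the following hold.
\begin{enumerate}
\item[(a)] If $X\cong X'$, then $X/\!/\rho\cong X'/\!/\rho$; and $X[1]/\!/\rho\cong(X/\!/\rho)[1]$.
\item[(b)] If $\rho_1,\dots,\rho_s$ is a regular sequence on the module $X$, then $X/\!/(\rho_1,\dots,\rho_s)$ is isomorphic to a twist of $X/(\rho_1,\dots,\rho_s)X$.
\item[(c)] $X/\!/\rho^N$ lies in the triangulated subcategory generated by the twists of $X/\!/\rho$.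
\item[(d)] If powers of $\rho_1,\dots,\rho_s$ act by zero on $X$, then $X$ lies in the thick subcategory generated by the twists of $X/\!/(\rho_1,\dots,\rho_s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An isomorphism commutes with $\rho$, and isomorphic arrows have isomorphic cones; also $\rho_{X[1]}=\rho_X[1]$. (b) If $\rho$ is injective on $X$, the sequence $0\to X\to X(\deg\rho)\to(X/\rho X)(\deg\rho)\to0$ gives the case $s=1$; continue using (a). (c) The octahedral axiom for $\rho^N=\rho^{N-1}\rho$ gives a triangle $X/\!/\rho\to X/\!/\rho^N\to(X/\!/\rho^{N-1})(\deg\rho)$.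

(d) If $\rho_1^N=0$ on $X$, then $X[1]$ is a summand of $X/\!/\rho_1^N$, so by (c) $X$ lies in the thick subcategory generated by the twists of $C=X/\!/\rho_1$. To induct on $s$ it suffices to show: if $\rho\in T_\gamma$ is zero on $X$, then $\rho^2$ is zero on $C$. Consider the triangle $X\to X(\zeta)\xrightarrow{\iota}C\xrightarrow{\partial}X[1]$, where $\zeta=\deg\rho_1$. By naturality $\partial\rho_C=\rho_{X[1]}\partial=0$, so $\rho_C=\iota\psi$ for some $\psi:C\to X(\zeta+\gamma)$. Then $\rho^2_C=\rho\iota\psi=\iota\rho_{X(\zeta+\gamma)}\psi=0$.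
\end{proof}

\section{From Clifford modules to curved modules}\label{sec:L}

We shall need the construction for $B$ and for a subalgebra, so we allow more general data: a finite set of indices $\alpha$, odd integers $d_\alpha>0$, and $q_{\alpha\beta}=q_{\beta\alpha}\in S_{d_\alpha+d_\beta}$. Let $\mathrm{Cl}=S\langle e_\alpha\rangle/(e_\alpha e_\beta+e_\beta e_\alpha=2q_{\alpha\beta})$ with $\deg e_\alpha=d_\alpha$, and $q=\sum q_{\alpha\beta}z_\alpha z_\beta\in R=S[z_\alpha]$. Grade $R$ by $\Gamma=\mathbb{Z}\varepsilon\oplus\mathbb{Z}\delta$, where $\varepsilon$ counts the internal and $\delta$ the cohomological degree: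
\[
\deg y_l=2\varepsilon,\qquad\deg z_\alpha=\delta-d_\alpha\varepsilon .
\]
Then $e_\alpha z_\alpha$ has degree $\delta$ and $q\in R_{2\delta}$. The homomorphism $\varepsilon\mapsto1$, $\delta\mapsto c$ with $c>\max d_\alpha$ is positive on the variables.

The character $\chi:\Gamma\to\{\pm1\}$ with $\chi(\varepsilon)=\chi(\delta)=-1$ is trivial on the degrees of the variables, because the $d_\alpha$ are odd. So multiplication by $\chi(\gamma)$ on $X_\gamma$ is $R$-linear and anticommutes with $d$. It gives a natural isomorphism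
\begin{equation}\label{eq:shift}
X[1]\cong X(\delta).
\end{equation}

For a bounded complex $M^\bullet$ of graded $\mathrm{Cl}$-modules let $\mathcal{L}(M^\bullet)=\bigoplus_jM^j\otimes_SR$, with $M^j_i$ in degree $i\varepsilon+j\delta$ and
\[
d(m\otimes\rho)=d_Mm\otimes\rho+(-1)^j\sum_\alpha me_\alpha\otimes z_\alpha\rho\qquad(m\in M^j).
\]
Both parts of $d$ have degree $\delta$. They anticommute because $d_M$ is $\mathrm{Cl}$-linear and changes $j$ by one, and $\sum_{\alpha,\beta}me_\alpha e_\beta z_\alpha z_\beta=qm$. So $d^2=q$. For a homotopy $\eta:M^j\to N^{j-1}$ we have $D(\eta\otimes1)=(d_N\eta+\eta d_M)\otimes1$, since the Clifford terms come with the signs $(-1)^{j-1}$ and $(-1)^j$. The equality $\mathcal{L}(M[1])=\mathcal{L}(M)[1]$ holds because the sign $(-1)^j$ on $M[1]^j=M^{j+1}$ is $-(-1)^{j+1}$, and then $\mathcal{L}$ takes cones to cones. As $R$ is flat over $S$, $\mathcal{L}$ is exact on modules. Up to shift, $\mathcal{L}(M^\bullet)$ is the totalization of the complex of curved modules $\mathcal{L}(M^j)$, so acyclic complexes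 go to $\mathrm{Acyc}$ by Lemma~\ref{lem:tot}. We obtain an exact functor
\[
\mathcal{L}:\mathrm{D}^b(\mathrm{gr}\,\mathrm{Cl})\to\mathrm{D}^{\mathrm{abs}}(R,q),\qquad\mathcal{L}(M(i))=\mathcal{L}(M)(i\varepsilon).
\]

\begin{proposition}\label{prop:ff}
$\mathcal{L}$ is fully faithful.
\end{proposition}

\begin{proof}
Let $\mathcal{X}$ be the class of graded $\mathrm{Cl}$-modules that are free over $S$. Free $\mathrm{Cl}$-modules lie in $\mathcal{X}$, and so does the $(r+1)$-st syzygy of any module, by Hilbert's syzygy theorem over $S$. Hence $\mathcal{X}$ generates $\mathrm{D}^b(\mathrm{gr}\,\mathrm{Cl})$ as a triangulated category, and by the five lemma it suffices to show that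
\begin{equation}\label{eq:ext}
\mathrm{Ext}^j_{\mathrm{gr}\,\mathrm{Cl}}(M,N)\to\mathrm{Hom}_{\mathrm{D}^{\mathrm{abs}}}(\mathcal{L}M,\mathcal{L}N[j])
\end{equation}
is bijective for $M,N\in\mathcal{X}$ and all $j$. Since $\mathcal{L}M$ is free, the target is $H^j\mathrm{Hom}^\bullet(\mathcal{L}M,\mathcal{L}N)$ by Lemma~\ref{lem:free}(a). In $\mathcal{L}M$ and $\mathcal{L}N$ the $\delta$-component of the degree is the degree in $z$. So $\mathrm{Hom}^j$ consists of the $S$-linear maps $\varphi:M\to N\otimes_{\mathbb{C}}\mathbb{C}[z]_j$ that preserve the $\varepsilon$-degree, where $\mathbb{C}[z]_j$ is the space of forms of degree $j$, and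
\begin{equation}\label{eq:D}
(D\varphi)(m)=\sum_\alpha\big(\varphi(m)e_\alpha-(-1)^j\varphi(me_\alpha)\big)z_\alpha .
\end{equation}

\emph{Degrees $j\le0$.} Both sides of \eqref{eq:ext} vanish for $j<0$. For $j=0$ there are no coboundaries, and by \eqref{eq:D} the cocycles are the $\mathrm{Cl}$-linear maps.

\emph{Vanishing for free modules.} We show that $H^j\mathrm{Hom}^\bullet(\mathcal{L}M,\mathcal{L}N)=0$ for $M=\mathrm{Cl}(i)$ and $j\ge1$. If the $e_\alpha$ anticommuted and acted by zero on $N$, the complex would be a Koszul complex; we filter so as to reduce to that situation. Let $\mathrm{Cl}_{\le\sigma}$ be the $S$-span of the $e_I$ with $|I|\le\sigma$, and $W$ the $\mathbb{C}$-span of the $e_\alpha$. Then $\mathrm{Cl}_{\le\sigma}e_\alpha\subset\mathrm{Cl}_{\le\sigma+1}$, $\mathrm{Cl}_{\le\sigma}/\mathrm{Cl}_{\le\sigma-1}=\Lambda^\sigma W\otimes S$, and right multiplication by $e_\alpha$ induces $\wedge\,e_\alpha$, since moving $e_\alpha$ past another generator costs a sign and a shorter monomial. Put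
\[
F^p\mathrm{Hom}^j=\{\varphi:\varphi(\mathrm{Cl}_{\le p-j})=0\}.
\]
For $\varphi\in F^p\mathrm{Hom}^j$, the second term of \eqref{eq:D} vanishes on $\mathrm{Cl}_{\le p-j-1}$, so it lies in $F^p\mathrm{Hom}^{j+1}$; the first vanishes on $\mathrm{Cl}_{\le p-j}$, so it lies in $F^{p+1}\mathrm{Hom}^{j+1}$. Thus the $F^p$ are subcomplexes, and only the second term survives in $F^p/F^{p+1}$. This quotient is, up to signs, the part of the appropriate $\varepsilon$-degree in the strand $\sigma+j=p+1$ of
\[
\mathrm{Hom}_{\mathbb{C}}(\Lambda^\sigma W,N)\otimes\mathbb{C}[z]_j\to\mathrm{Hom}_{\mathbb{C}}(\Lambda^{\sigma-1}W,N)\otimes\mathbb{C}[z]_{j+1},\qquad\psi\mapsto\sum_\alpha\psi(\,\cdot\wedge e_\alpha)z_\alpha .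
\]
This is $N$ tensored over $\mathbb{C}$ with the Koszul complex of the variables $z_\alpha$, whose strands of positive total degree are exact. So $F^p/F^{p+1}$ is acyclic for $p\ge0$, and $H^j(F^0)\cong H^j(F^p)$ for all $p\ge0$. For fixed $j$ we have $F^p\mathrm{Hom}^j=0$ once $p-j$ is at least the number of indices, so $F^0$ is acyclic. Finally $F^{-1}$ is the whole complex and $F^{-1}/F^0$ is concentrated in degree $j=0$.

\emph{Induction on $j\ge1$.} Choose $0\to M'\to P\to M\to0$ with $P$ free over $\mathrm{Cl}$. The sequence splits over $S$, so $M'\in\mathcal{X}$. The functor $\mathcal{L}$ maps the exact sequence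
\[
\mathrm{Ext}^{j-1}(P,N)\to\mathrm{Ext}^{j-1}(M',N)\to\mathrm{Ext}^j(M,N)\to\mathrm{Ext}^j(P,N)=0
\]
to the corresponding sequence in $\mathrm{D}^{\mathrm{abs}}$, whose last term also vanishes by the previous step. The first two maps are bijective by induction, so the map of cokernels is bijective.
\end{proof}

\section{Inverting $t$}\label{sec:t}

From now on $R=S[x,t]$, $q$ is the form \eqref{eq:q}, and $\mathcal{L}:\mathrm{D}^b(\mathrm{gr}\,B)\to\mathrm{D}^{\mathrm{abs}}(R,q)$. Let $\mathcal{T}$ be the essential image of $\mathcal{L}$ and $\mathcal{P}\subset\mathcal{T}$ that of $\mathrm{perf}$, so that $\mathrm{D}_{\mathrm{sg}}(B)\simeq\mathcal{T}/\mathcal{P}$ by Proposition~\ref{prop:ff}. Both are triangulated subcategories of $\mathrm{D}^{\mathrm{abs}}(R,q)$. They are closed under $(\varepsilon)$ and, by \eqref{eq:shift}, under all twists by $\Gamma$. Put $\tau=\deg t=\delta-3\varepsilon$. We show that dividing by $\mathcal{P}$ inverts $t$, and that inverting $t$ is the same as setting $t=1$.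

\subsection{The cone of $t$ is perfect}
Let $A\subset B$ be the subalgebra generated by $S$ and $e_0,\dots,e_k$. It is free over $S$ on the $e_I$ with $t\notin I$, so it is the Clifford algebra of $f_1=\sum q_{ij}x_ix_j$, and $B=A\oplus Ae_t$ as left $A$-modules. Proposition~\ref{prop:ff} turns the Ext groups of $A$ into morphisms of curved modules, where the partial derivatives of $f_1$ act by zero.

\begin{lemma}\label{lem:gldim}
Every graded $A$-module has a finite resolution by graded free modules.
\end{lemma}

\begin{proof}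
Apply Section~\ref{sec:L} to $A$, with the ring $S[x]$ and the form $f_1$. The simple module goes to $X=\mathbb{C}[x]$ with $d=0$, and $X[j]=X(j\delta)$. By Proposition~\ref{prop:ff}, $\mathrm{Ext}^j_{\mathrm{gr}\,A}(\mathbb{C},\mathbb{C}(i))$ is the component of degree $i\varepsilon+j\delta$ of
\[
H=\bigoplus_{\gamma\in\Gamma}\mathrm{Hom}_{\mathrm{D}^{\mathrm{abs}}(S[x],f_1)}(X,X(\gamma)).
\]
Choose a free curved module $F\cong X$. By Lemma~\ref{lem:free}(a), $H=\{\varphi:\varphi d=0\}/\{\eta d\}$ is a subquotient of the $S[x]$-module $\mathrm{Hom}_{S[x]}(F,X)$, hence finitely generated. It is killed by the $y_l$, and by $g_l=\partial f_1/\partial y_l$ by Lemma~\ref{lem:free}(c). By Lemma~\ref{lem:smooth}, $H$ is finite-dimensional. So there is $j_0$ with $\mathrm{Ext}^j(\mathbb{C},\mathbb{C}(i))=0$ for all $i$ and all $j>j_0$, and the minimal free resolution of the right module $\mathbb{C}$ has length at most $j_0$. Then $\mathrm{Tor}^A_j(\mathbb{C},\mathbb{C})=0$ for $j>j_0$. These spaces also give the ranks in the minimal resolution of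 the left module $\mathbb{C}$, which therefore has length at most $j_0$. Hence $\mathrm{Tor}^A_j(M,\mathbb{C})=0$ for $j>j_0$ and every $M$, and the minimal free resolution of $M$ is finite.
\end{proof}

\begin{lemma}\label{lem:conet}
For $X\in\mathcal{T}$ and $m\ge1$, the cone of $t^m:X\to X(m\tau)$ lies in $\mathcal{P}$. So $t^m$ is invertible in $\mathcal{T}/\mathcal{P}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cones}(c) let $m=1$, and by Lemma~\ref{lem:cones}(a) let $X=\mathcal{L}(M^\bullet)$. A bounded complex has its last nonzero term as a subcomplex, with a shorter quotient. The functors $\mathcal{L}$ and $-/\!/t$ preserve short exact sequences, and these give triangles. By induction on the length and Lemma~\ref{lem:cones}(a) we may take $X=\mathcal{L}M$ for a graded $B$-module $M$.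

The module $M$ is finitely generated over $A$ and $B$ is free as a left $A$-module, so $M\otimes_AB$ is perfect by Lemma~\ref{lem:gldim}. We have $M\otimes_AB=M\otimes1\oplus M\otimes e_t$. Put $\nu(m)=me_t\otimes1-m\otimes e_t$; then also $M\otimes_AB=M\otimes1\oplus\nu(M)$ as $S$-modules, and $\nu$ is injective of degree $3$. From $e_te_i=2q_{it}-e_ie_t$ and $e_t^2=q_{tt}$ we get
\begin{align*}
\nu(m)e_i&=m(e_te_i-2q_{it})\otimes1+me_i\otimes e_t=-me_ie_t\otimes1+me_i\otimes e_t=-\nu(me_i),\\
\nu(m)e_t&=me_t\otimes e_t-me_te_t\otimes1=-\nu(me_t),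
\end{align*}
while $(m\otimes1)e_i=me_i\otimes1$ and $(m\otimes1)e_t=me_t\otimes1-\nu(m)$. So $\mathcal{L}(M\otimes_AB)=X\oplus\nu(X)$ with differential $\xi\mapsto d\xi-\nu(t\xi)$ and $\nu(\xi)\mapsto-\nu(d\xi)$, and $\nu(X)\cong X(-3\varepsilon)$ as graded modules. After the shift $[1]$ the graded module is $X(\delta)\oplus X(\tau)$, with differential $-d$ on the first summand, $d$ on the second, and $t$ from the first to the second. This is $X/\!/t$. Thus $X/\!/t=\mathcal{L}((M\otimes_AB)[1])\in\mathcal{P}$.
\end{proof}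

\subsection{Setting $t=1$}
The ring $Q=R/(t-1)$ is graded by $\Gamma/\mathbb{Z}\tau=\mathbb{Z}\varepsilon$. Here $\delta\mapsto3\varepsilon$, all variables $x_i,y_l$ have degree $2\varepsilon$, and $q$ maps to $f$, of degree $6\varepsilon$. For a free curved module $X$ over $(Q,f)$ put $(P_0)_j=X_{2j\varepsilon}$ and $(P_1)_j=X_{(2j-3)\varepsilon}$. Then $d$ becomes $P_1\to P_0\to P_1(3)$. A map of degree $-3\varepsilon$ is a pair $P_0\to P_1'$, $P_1\to P_0'(-3)$, and for $X[1]$ the two modules are $P_1(3)$ in place of $P_0$ and $P_0$ in place of $P_1$. Comparing with Section~\ref{sec:orlov} and using Lemma~\ref{lem:free}(b),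
\begin{equation}\label{eq:HMF}
\mathrm{HMF}^{\mathrm{gr}}(f)=\mathrm{HMF}(Q,f)\simeq\mathrm{D}^{\mathrm{abs}}(Q,f),\qquad\langle1\rangle=(2\varepsilon),\qquad[1]\cong(3\varepsilon),
\end{equation}
where the last isomorphism is multiplication by $(-1)^i$ in degree $i\varepsilon$.

For a $\Gamma$-graded $R$-module $X$ let $\mathrm{loc}\,X=X/(t-1)X$. Its component in the class of $\gamma$ is the cokernel of $t-1$ on $\bigoplus_mX_{\gamma+m\tau}$, which is the direct limit $\varinjlim_mX_{\gamma+m\tau}$ along $t$. So $\mathrm{loc}$ is exact. It commutes with $D$, shifts, cones and totalizations, so it induces an exact functor $\mathrm{D}^{\mathrm{abs}}(R,q)\to\mathrm{D}^{\mathrm{abs}}(Q,f)$. It commutes with twists; in particular $\mathrm{loc}(X(\tau))=\mathrm{loc}\,X$, and $\mathrm{loc}(t)$ is the identity. For free $F,F'$ we have $\mathrm{Hom}^\bullet(\mathrm{loc}\,F,\mathrm{loc}\,F')=\varinjlim_m\mathrm{Hom}^\bullet(F,F'(m\tau))$, since for $F$ of rank one this is the description of the components of $\mathrm{loc}\,F'$. Cohomology commutes with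 direct limits, so by Lemma~\ref{lem:free}(a),(b), for all $X,X'\in\mathrm{D}^{\mathrm{abs}}(R,q)$,
\begin{equation}\label{eq:colim}
\mathrm{Hom}_{\mathrm{D}^{\mathrm{abs}}(Q,f)}(\mathrm{loc}\,X,\mathrm{loc}\,X')=\varinjlim_m\mathrm{Hom}_{\mathrm{D}^{\mathrm{abs}}(R,q)}(X,X'(m\tau)),
\end{equation}
with transition maps given by $t$, a map $g$ being sent to $\mathrm{loc}(g)$.

\begin{proposition}\label{prop:ffbar}
The functor $\mathrm{loc}$ kills $\mathcal{P}$, and the induced functor
\[
\Theta:\mathrm{D}_{\mathrm{sg}}(B)\simeq\mathcal{T}/\mathcal{P}\to\mathrm{D}^{\mathrm{abs}}(Q,f)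
\]
is fully faithful. It satisfies $\Theta(M(i))=\Theta(M)(i\varepsilon)$.
\end{proposition}

\begin{proof}
The category $\mathrm{perf}$ is generated by the $B(i)$, so for the first claim we show that $\mathrm{loc}\,\mathcal{L}B$ is contractible. It is $B\otimes_SQ=P\oplus Pe_t$ with $P=A\otimes_SQ$, and $dp=\sum_ipe_ix_i+pe_t$ with the sum in $P$. So the map \eqref{eq:plus} $P^+\to B\otimes_SQ$, $(p,p')\mapsto p+dp'$, is bijective, and $P^+$ is contractible.

Let $X,X'\in\mathcal{T}$. By \eqref{eq:colim}, a morphism $\mathrm{loc}\,X\to\mathrm{loc}\,X'$ is $\mathrm{loc}(g)$ for some $g:X\to X'(m\tau)$, a morphism of $\mathcal{T}$. By Lemma~\ref{lem:conet} we can form $(t^m)^{-1}g:X\to X'$ in $\mathcal{T}/\mathcal{P}$, and it maps to $\mathrm{loc}(g)$. So $\Theta$ is full. A morphism $X\to X'$ in $\mathcal{T}/\mathcal{P}$ has the form $gu^{-1}$ with $X\xleftarrow{u}Z\xrightarrow{g}X'$ in $\mathcal{T}$ and $\mathrm{cone}(u)\in\mathcal{P}$. If $\Theta$ kills it, then $\mathrm{loc}(g)=0$ because $\mathrm{loc}(u)$ is invertible. By \eqref{eq:colim},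 $t^mg=0$ for some $m$, and $g=0$ in $\mathcal{T}/\mathcal{P}$ by Lemma~\ref{lem:conet}. The last formula holds because $\mathcal{L}$ and $\mathrm{loc}$ commute with $\varepsilon$-twists.
\end{proof}

\section{Generation by the residue field}\label{sec:generation}

It remains to reach every object of $\mathrm{D}^{\mathrm{abs}}(Q,f)$. Smoothness of $Y$ shows that the residue field generates this category, but only up to direct summands. So we first need idempotents to split in the source.

\begin{lemma}\label{lem:sgidem}
$\mathrm{D}_{\mathrm{sg}}(B)$ is idempotent complete.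
\end{lemma}

\begin{proof}
The category $\mathrm{D}^b(\mathrm{qgr}\,B)$ is idempotent complete by \cite{BS}. We apply Theorem~\ref{thm:orlov}, using Lemma~\ref{lem:gor}. If $a=0$ there is nothing more to prove. If $a>0$, then by (S1) $\mathrm{D}_{\mathrm{sg}}(B)$ is equivalent to a left orthogonal in $\mathrm{D}^b(\mathrm{qgr}\,B)$, which is closed under summands. If $a<0$, then $a=-1$ by Lemma~\ref{lem:smooth}, and $\mathrm{D}_{\mathrm{sg}}(B)$ has a decomposition with two components: one generated by an exceptional object, hence equivalent to the bounded derived category of finite-dimensional vector spaces, and one equivalent to $\mathrm{D}^b(\mathrm{qgr}\,B)$. Apply Lemma~\ref{lem:idem}.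
\end{proof}

\begin{proposition}\label{prop:surj}
$\Theta$ is essentially surjective.
\end{proposition}

\begin{proof}
Let $\mathcal{I}$ be the essential image. By Proposition~\ref{prop:ffbar} it is a triangulated subcategory closed under the twists $(i\varepsilon)$. It is thick: a summand of $\Theta(M)$ is the image of an idempotent, which lifts to an idempotent of $M$ and splits by Lemma~\ref{lem:sgidem}.

Let $\mathfrak{m}=(x,y)\subset Q$, and let $\mathbb{C}=Q/\mathfrak{m}$ be the curved module with $d=0$. The simple $B$-module is sent by $\Theta$ to $Q/(y)=\mathbb{C}[x]$ with $d=0$. The iterated cone $\mathbb{C}[x]/\!/(x_0,\dots,x_k)$ lies in $\mathcal{I}$, and it is a twist of $\mathbb{C}$ by Lemma~\ref{lem:cones}(b). So $\mathbb{C}(i\varepsilon)\in\mathcal{I}$ for all $i$.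

By Lemma~\ref{lem:free}(b) it suffices to show that a free curved module $F$ lies in $\mathcal{I}$. A common zero of the partial derivatives of $f$ lies on $Y$ by Euler's formula and is singular, so there is none in $\mathbb{P}^{n+1}$. Hence a power of each variable lies in the ideal of the partial derivatives, and it acts by zero on $F$ in $\mathrm{D}^{\mathrm{abs}}$ by Lemma~\ref{lem:free}(c). By Lemma~\ref{lem:cones}(d),(b), $F$ lies in the thick subcategory generated by the twists of $\bar F=F/\mathfrak{m}F$. This is a finite-dimensional graded vector space on which $\mathfrak{m}$ acts by zero, and $d^2=f=0$. Choose graded complements $\ker d=\mathrm{im}\,d\oplus H$ and $\bar F=\ker d\oplus V$. Then $\bar F$ is the direct sum of $H$, a sum of objects $\mathbb{C}(i\varepsilon)$, and of $V\oplus\mathrm{im}\,d$, which is contracted by the inverse of $d:V\to\mathrm{im}\,d$. So $\bar F\in\mathcal{I}$ and $F\in\mathcal{I}$.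
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
By Propositions~\ref{prop:ffbar} and~\ref{prop:surj}, $\Theta$ is an equivalence onto $\mathrm{D}^{\mathrm{abs}}(Q,f)\simeq\mathrm{HMF}^{\mathrm{gr}}(f)$. It takes $(1)$ to $(\varepsilon)=(3\varepsilon)\circ(-2\varepsilon)$, which is $[1]\circ\langle-1\rangle$ by \eqref{eq:HMF}.
\end{proof}

As a check, the third power of $[1]\circ\langle-1\rangle$ is $[3]\circ\langle-3\rangle=[1]$, because $[2]=(6\varepsilon)=\langle3\rangle$. This agrees with the isomorphism $\mathbb{C}\cong\mathbb{C}(-3)[1]$ in $\mathrm{D}_{\mathrm{sg}}(B)$ found in Section~\ref{sec:example}.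

\section{Flatness is necessary}\label{sec:converse}

We prove Theorem~\ref{thm:B}(3). The ``if'' direction is Proposition~\ref{prop:sod}. For the converse, the idea is that a decomposition bounds the Ext groups out of an odd module $\mathcal{C}_j$, whereas at a point where $q$ vanishes the odd part has infinite projective dimension over the even part.

Suppose that $q$ vanishes at $p\in\mathbb{P}^r$. Let $\mathcal{O}_p$ be the local ring with maximal ideal $\mathfrak{m}_p$, let $\mathcal{E}(p)$ be the fiber of $\mathcal{E}$, and let $\Omega$ and $M$ be the stalks of $\mathcal{C}_0$ and $\mathcal{C}_1$. Both are free of rank $2^{k+1}$ over $\mathcal{O}_p$. Since $q(p)=0$, the reductions modulo $\mathfrak{m}_p$ are $\bar\Omega=\Lambda^{\mathrm{ev}}\mathcal{E}(p)$, a commutative local artinian algebra, and $\bar M=\Lambda^{\mathrm{odd}}\mathcal{E}(p)$. As $\Omega$ is finite over $\mathcal{O}_p$, we have $\mathfrak{m}_p\Omega\subset\mathrm{rad}\,\Omega$, so $\Omega/\mathrm{rad}\,\Omega=\mathbb{C}$ and $\Omega$ is a local noetherian ring. Let $\mathbb{C}_p$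 be its simple module, also viewed as a coherent $\mathcal{C}_0$-module supported at $p$.

\begin{lemma}\label{lem:infpd}
For every odd $j$ and every $m\ge0$, $\mathrm{Ext}^m_{\mathcal{C}_0}(\mathcal{C}_j,\mathbb{C}_p)\cong\mathrm{Ext}^m_\Omega(M,\mathbb{C}_p)\ne0$.
\end{lemma}

\begin{proof}
Every coherent $\mathcal{C}_0$-module is a quotient of a finite sum of modules $\mathcal{C}_0(-l)$, so $\mathcal{C}_j$ has a resolution $L_\bullet$ by such sums. By \eqref{eq:adj}, $\mathrm{Ext}^m(\mathcal{C}_0(-l),\mathbb{C}_p)=H^m(\mathbb{P}^r,\mathbb{C}_p(l))=0$ for $m>0$. So $\mathrm{Ext}^\bullet(\mathcal{C}_j,\mathbb{C}_p)$ is computed by $\mathrm{Hom}_{\mathcal{C}_0}(L_\bullet,\mathbb{C}_p)=\mathrm{Hom}_\Omega(L_{\bullet,p},\mathbb{C}_p)$, and $L_{\bullet,p}$ is a free resolution of the stalk of $\mathcal{C}_j=\mathcal{C}_1(\frac{j-1}{2})$, which is isomorphic to $M$.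

Over the local ring $\Omega$, the module $M$ has a minimal free resolution, with matrices over $\mathrm{rad}\,\Omega$, and its $m$-th rank is $\dim\mathrm{Ext}^m_\Omega(M,\mathbb{C}_p)$. If some rank vanishes, the resolution is finite: $0\to\Omega^{b_s}\to\dots\to\Omega^{b_0}\to M\to0$ with $b_s>0$. All terms are free over $\mathcal{O}_p$, so the sequence splits over $\mathcal{O}_p$ and stays exact modulo $\mathfrak{m}_p$. If $s\ge1$, the map $\bar\Omega^{b_s}\to\bar\Omega^{b_{s-1}}$ has entries in $\mathrm{rad}\,\bar\Omega$, so it kills $\mathrm{soc}(\bar\Omega)^{b_s}\ne0$ and is not injective, a contradiction. If $s=0$, then $M$ is free, of rank one by comparing ranks over $\mathcal{O}_p$. But $\bar M/\bar M\,\mathrm{rad}\,\bar\Omega=\mathcal{E}(p)$ has dimension $k+2\ge2$, again a contradiction.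
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3), ``only if'']
Let $a\ge1$ and assume $\mathrm{D}^b(\mathbb{P}^r,\mathcal{C}_0)=\langle\mathcal{A},\mathcal{C}_1,\dots,\mathcal{C}_a\rangle$ with the $\mathcal{C}_i$ exceptional. We find an odd $j$ such that for every object $G$ one has $\mathrm{Ext}^m(\mathcal{C}_j,G)=0$ for $m\gg0$. With $G=\mathbb{C}_p$, Lemma~\ref{lem:infpd} then shows that $q$ vanishes at no point $p$. Every $G$ is an iterated extension of one piece in $\mathcal{A}$ and finite sums of shifts of the $\mathcal{C}_i$. The pieces to the left of $\mathcal{C}_j$ lie in $\mathcal{C}_j^\perp$, and $\mathcal{C}_j$ is exceptional. So it is enough that $\mathrm{Ext}^m(\mathcal{C}_j,\mathcal{C}_i)=0$ for $m\gg0$ and $j<i\le a$. Note that $a\equiv k\pmod2$.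

If $k$ is odd, take $j=a$; there is no condition left. If $k$ is even, then $a\ge2$, we take $j=a-1$, and we must bound $\mathrm{Ext}^m(\mathcal{C}_{a-1},\mathcal{C}_a)$. The autoequivalence $\sigma$ of Proposition~\ref{prop:sod} is not available without flatness, so we use the trace of Lemma~\ref{lem:gor} instead. The top monomial now has even degree $k+4$, so $\mathrm{tr}(e_Ie_J)=0$ when $|I|+|J|$ is odd. The invertible matrix $(\mathrm{tr}(e_Ie_J))$ is thus block diagonal, its even block is invertible, and $B^{\mathrm{ev}}(k+4)\cong\mathrm{Hom}_S(B^{\mathrm{ev}},S)$ as right $B^{\mathrm{ev}}$-modules. Passing to sheaves and twisting, $\mathcal{C}_a=\mathcal{C}_0(a/2)\cong\mathcal{H}om_{\mathcal{O}}(\mathcal{C}_0,\mathcal{O}(l))$ with $l=(a-k-4)/2$. By \eqref{eq:adj}, $\mathrm{Ext}^m_{\mathcal{C}_0}(\mathcal{C}_{a-1},\mathcal{C}_a)=\mathrm{Ext}^m_{\mathcal{O}}(\mathcal{C}_{a-1},\mathcal{O}(l))$. This vanishes for $m>r$, since $\mathcal{C}_{a-1}$ is a sum of line bundles on $\mathbb{P}^r$ by \eqref{eq:split}.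
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Balmer and Schlichting, \emph{Idempotent completion of triangulated categories}, J. Algebra 236 (2001).

\bibitem{Liu}
Peize Liu, \emph{Stability conditions and moduli spaces on the Kuznetsov component of cubic fivefolds}, arXiv:2509.21454 (2025).

\bibitem{Orlov}
D. Orlov, \emph{Derived categories of coherent sheaves and triangulated categories of singularities}, Progr. Math. 270 (2009).

\end{thebibliography}
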